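\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\numberwithin{equation}{section}

\title{A Kato-class drift on a $\kappa$-fat open set that destroys the comparability of Green functions}

\begin{abstract}
Let $d\ge2$ and $\alpha\in(1,2)$. A conjecture posed by Chen, Kim and Song says that, in every bounded $\kappa$-fat open set, the Dirichlet heat kernel and the Green function of $\Delta^{\alpha/2}+b\cdot\nabla$ are comparable to those of $\Delta^{\alpha/2}$ whenever $b$ is in the Kato class $\mathbb K_{d,\alpha-1}$, with a constant that depends on $b$ only through the rate in the Kato condition. We disprove it for every $d\ge 2$ and $\alpha\in(1,2)$: both lower bounds fail. The set is a ball from which one point and many tiny balls, centered on a hyperplane and accumulating at that point, have been removed; the drift points against the gradient of a Green potential near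 these holes. Even for bounded drifts the comparison constant is not controlled by the rate of the Kato condition. In the opposite direction, when a Dini integral of the Kato modulus is small, we prove the upper Green function bound in every bounded $\kappa$-fat open set, and the lower bound if in addition all boundary points are regular.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $d\ge2$, $\alpha\in(1,2)$, and let $X=\{X_t,\ t\ge0,\ \mathbb P_x,\ x\in\mathbb R^d\}$ be the rotationally symmetric $\alpha$-stable process in $\mathbb R^d$, that is, the L\'evy process with $\mathbb E_x[e^{i\xi\cdot(X_t-X_0)}]=e^{-t|\xi|^\alpha}$. Its generator is the fractional Laplacian $\Delta^{\alpha/2}$, and its Green function on $\mathbb R^d$ is $G(x,y)=c_{d,\alpha}|x-y|^{\alpha-d}$. We perturb the generator by a drift and ask how much the Green function and the heat kernel, with zero exterior condition on an open set, can change.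

The size of a drift is measured as follows. For a function $f$ on $\mathbb R^d$ and $r>0$ put
\[
M_f(r)=\sup_{x\in\mathbb R^d}\int_{|x-y|\le r}\frac{|f(y)|}{|x-y|^{d+1-\alpha}}\,dy ,
\]
and let $\mathbb K_{d,\alpha-1}$ be the \emph{Kato class} of all $f$ with $\lim_{r\downarrow0}M_f(r)=0$. Since $|\nabla_xG(x,y)|=C|x-y|^{\alpha-1-d}$, the number $M_{|b|}(r)$ is, up to a constant, the largest possible integral of $|b(y)||\nabla_xG(x,y)|$ over $|x-y|\le r$. The Kato condition thus says that at small distances $b\cdot\nabla$ is a small perturbation of $\Delta^{\alpha/2}$. Bounded functions are in $\mathbb K_{d,\alpha-1}$, with $M_f(r)\le C\|f\|_\infty r^{\alpha-1}$; this uses $\alpha>1$.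

Let $b:\mathbb R^d\to\mathbb R^d$ have components in $\mathbb K_{d,\alpha-1}$, and let $X^b$ be the Feller process with generator $\mathcal L^b=\Delta^{\alpha/2}+b\cdot\nabla$ (Section~\ref{sec:Xb}). For an open set $D$ let $p_D(t,x,y)$ and $p_D^b(t,x,y)$ be the transition densities of $X$ and $X^b$ killed upon exiting $D$, and let
\[
G_D(x,y)=\int_0^\infty p_D(t,x,y)\,dt,\qquad G^b_D(x,y)=\int_0^\infty p^b_D(t,x,y)\,dt
\]
be the Green functions. An open set $D$ is \emph{$\kappa$-fat} if there is $R_0>0$ such that for all $x\in D$ and $r\in(0,R_0]$ there is $y$ with $B(y,\kappa r)\subset B(x,r)\cap D$. The following was posed in \cite{CKS}.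

\begin{conjecture}
Let $T>0$ and let $D$ be a bounded $\kappa$-fat open subset of $\mathbb R^d$. Then there is a constant $c_1\ge1$, depending only on $T$, $D$, $\alpha$ and $b$, with the dependence on $b$ only through the rate at which $M_{|b|}(r)$ goes to zero, such that
\[
c_1^{-1}p_D(t,x,y)\le p_D^b(t,x,y)\le c_1p_D(t,x,y)\quad\text{for }t\in(0,T],\ x,y\in D,
\]
and
\[
c_1^{-1}G_D(x,y)\le G_D^b(x,y)\le c_1G_D(x,y)\quad\text{for }x,y\in D .
\]
\end{conjecture}

For bounded $C^{1,1}$ open sets these estimates are known to hold. It is natural to expect them in $\kappa$-fat sets as well: the boundary Harnack principle for $\Delta^{\alpha/2}$ holds in every open set, with a constant depending only on $d$ and $\alpha$, and fatness supplies at each scale an interior point at which Green functions can be evaluated. One would then try to sum the perturbation series for $G_D^b$, whose first term is $\int_DG_D(x,z)\,b(z)\cdot\nabla_zG_D(z,y)\,dz$. We shall see that in a fat set a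 dyadic shell at distance $R$ from the poles $x,y$ contributes at most $C\,M_{|b|}(R)\,G_D(x,y)$ to this term. That gives $\sum_kM_{|b|}(2^{-k})$, and nothing in the Kato condition makes this sum finite. The counterexample realizes the divergence.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $d\ge 2$ and $\alpha\in(1,2)$. There are a bounded $\kappa$-fat open set $D\subset\mathbb R^d$ (the unit ball minus the origin and minus countably many disjoint closed balls accumulating only at the origin) and a drift $b$ with components in $\mathbb K_{d,\alpha-1}$, bounded off every neighborhood of $0$, such that: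
\begin{itemize}
\item[(i)] there is no $c<\infty$ with $c^{-1}G_D\le G^b_D$ on $D\times D$;
\item[(ii)] for every $T>0$ there is no $c<\infty$ with $c^{-1}p_D(t,x,y)\le p^b_D(t,x,y)$ for $t\in(0,T]$ and $x,y\in D$;
\item[(iii)] there are bounded drifts $b_n$, vanishing near $0$, with $|b_n|\le|b|$ (hence $M_{|b_n|}\le M_{|b|}$), such that $\inf_{D\times D}G_D^{b_n}/G_D\to0$ and, for every $T>0$, $\inf_{(0,T]\times D\times D}p_D^{b_n}/p_D\to0$ as $n\to\infty$.
\end{itemize}
Moreover, for every $C>0$ the drift $b$ can be chosen so that, in addition, $M_{|b|}(r)\le C/\log\frac1r$ for all small $r$, or so that $M_{|b|}(r)\le C/(\log\frac1r\,\log\log\frac1r)$ for all small $r$.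
\end{theorem}

Thus both lower bounds in the conjecture fail, and by (iii) even for bounded drifts the constant cannot be controlled by the rate of $M_{|b|}$. In (iii) an infimum is understood as the largest $\theta\ge0$ with $\theta G_D\le G_D^{b_n}$, respectively $\theta p_D\le p_D^{b_n}$. Green functions are compared off the diagonal, where $G_D$ is finite. The proofs use the inequalities in (i)--(iii) only for every $x$ and almost every $y$ (and $t$), so the choice of versions of the densities is irrelevant.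

The rates in Theorem~\ref{thm:main} just fail the Dini condition $\int_0M_{|b|}(r)\frac{dr}r<\infty$. The next theorem, which is not used for Theorem~\ref{thm:main}, shows that a small Dini integral is sufficient for Green function bounds. A boundary point $z$ of $D$ is \emph{regular for} $D^c$ if $\mathbb P_z$-a.s.\ $X_v\in D^c$ for arbitrarily small $v>0$.

\begin{theorem}\label{thm:dini}
Let $D$ be a bounded $\kappa$-fat open set, let $b$ have components in $\mathbb K_{d,\alpha-1}$, and let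
\[
I(b)=\int_0^{\operatorname{diam}D}M_{|b|}(r)\,\frac{dr}r .
\]
There is $\varepsilon_0=\varepsilon_0(D,d,\alpha)>0$ such that, if $I(b)\le\varepsilon_0$, then $G_D^b(x,y)\le\frac43G_D(x,y)$ for every $x\in D$ and a.e.\ $y\in D$. If moreover every boundary point of $D$ is regular for $D^c$, then also $G_D^b(x,y)\ge\frac23G_D(x,y)$ for every $x\in D$ and a.e.\ $y\in D$.
\end{theorem}

We claim no heat kernel version of Theorem~\ref{thm:dini}, and nothing for a finite but large Dini integral.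

\subsection{The mechanism, and one hole worked by hand}\label{sec:idea}

Let $f\ge0$ be a bump function in $D$ and $u=G_Df$, so that $\Delta^{\alpha/2}u=-f$ in $D$ and $u=0$ off $D$. Let the drift point against the gradient,
\[
b=-\beta\,\frac{\nabla u}{|\nabla u|},\qquad\beta\ge0 .
\]
Then $\mathcal L^bu=-f-\beta|\nabla u|$, which suggests $G_D^b(f+\beta|\nabla u|)=u$; we shall prove ``$\le$''. If now $G_D\le c\,G_D^b$, then
\begin{equation}\label{eq:contradict}
\int_DG_D(x,z)\beta(z)|\nabla u(z)|\,dz\le c\,u(x),\qquad x\in D .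
\end{equation}
It remains to find a fat set $D$ and $\beta\in\mathbb K_{d,\alpha-1}$ for which \eqref{eq:contradict} fails. This is a question about $X$ alone.

\emph{One hole.} Let $F=\overline B(w,r)$ be a hole in $D$ with $|w|\asymp R$, $\varepsilon=r/R$ small, and put $\beta=m\,r^{1-\alpha}$ on the shell $\{r<|z-w|<\Lambda r\}$, where $\Lambda$ is a constant and $m>0$. There are three sizes to compare.
\begin{enumerate}
\item[(1)] \emph{Kato size.} $\sup_x\int\beta(y)|x-y|^{\alpha-1-d}dy\asymp m$, because $\int_{B(0,r)}|y|^{\alpha-1-d}dy=C r^{\alpha-1}$.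
\item[(2)] \emph{Kato potential at distance $R$ from the hole.} It is $\asymp m\,r^{1-\alpha}\,r^d\,R^{\alpha-1-d}=m\,\varepsilon^{d+1-\alpha}$.
\item[(3)] \emph{Effect on $u$ at a point $x$ with $|x|\ll R$.} Near the hole, $u$ and $G_D(x,\cdot)$ are both harmonic off $F$ and vanish in $F$, so by the boundary Harnack principle they are proportional up to constants; say $G_D(x,z)\ge\gamma u(z)$. Let $u\ge a$ on the sphere $|z-w|=\Lambda r$. Since $u|\nabla u|\ge\frac12|\partial_\rho(u^2)|$ along rays from $w$ and $u=0$ on $\partial F$,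
\begin{equation}\label{eq:onehole}
\begin{aligned}
\int_{r<|z-w|<\Lambda r}G_D(x,z)\beta|\nabla u|\,dz&\ge\gamma\, m\,r^{1-\alpha}\int_{S^{d-1}}\int_r^{\Lambda r}\tfrac12\big|\partial_\rho(u^2)\big|\rho^{d-1}\,d\rho\,d\theta\\
&\ge\tfrac12\gamma\, m\,r^{1-\alpha}\,r^{d-1}\,|S^{d-1}|\,a^2 .
\end{aligned}
\end{equation}
No knowledge of how $u$ tends to $0$ is needed. If the hole is small enough, then on the sphere $|z-w|=\Lambda r$ both functions still have the sizes they have at a point $A$ at distance $\asymp R$ from all holes: $a\approx u(A)$ and $\gamma a\approx G_D(x,A)\approx R^{\alpha-d}u(x)/u(A)$. Then the right side of \eqref{eq:onehole} is $\approx m\,\varepsilon^{d-\alpha}u(x)$.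
\end{enumerate}
The effect (3), relative to $u(x)$, is larger than (2) by the factor $1/\varepsilon$, because $|\nabla u|$ is of order $u/r$ rather than $u/R$ near the hole. This gain is what we exploit. With $N$ well separated holes of the same kind at distance $\asymp R$ from the origin, (1) stays $\asymp m$, while (2) and (3) are multiplied by $N$. Take $N\asymp\varepsilon^{-(d-\alpha)}$:
\[
\text{Kato size}\asymp m,\qquad\text{Kato potential away from this scale}\asymp m\varepsilon,\qquad\text{effect on }u(x)\gtrsim m\,u(x).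
\]
Finally use all scales $R_j=8^{-j}$, with $\varepsilon_j\asymp2^{-j}$ and $m_j=1/j$. The Kato modulus is governed by suprema of the $m_j$ and by $\sum_jm_j\varepsilon_j$, so that $\beta\in\mathbb K_{d,\alpha-1}$; but the effects add up to $\sum_jm_j=\infty$ as $x\to0$, and \eqref{eq:contradict} fails. With one hole per scale and $\varepsilon_j=\varepsilon$ fixed the effects also add up to infinity, but by (2) the Kato potential at the origin would be of order at least $\varepsilon^{d+1-\alpha}\sum_jm_j=\infty$; this is why we let the holes shrink relative to their scale.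

Two constraints remain. First, $D$ must be fat, so the holes cannot fill a full-dimensional region; we center them on the hyperplane $\{z_d=0\}$, which leaves large balls free above and below. Second, the $N$ holes of one scale must not noticeably diminish $u$ near any one of them. The probability of hitting a hole of radius $r$ from distance $t$ is of order $(r/t)^{d-\alpha}$. The sum of these numbers over a lattice of mesh $s$ in a hyperplane, up to distance $R$, is bounded by $C r^{d-\alpha}s^{1-d}R^{\alpha-1}$, because $|y|^{\alpha-d}$ is locally integrable in dimension $d-1$. Here $\alpha>1$ is used. For $N\asymp(R/s)^{d-1}=q(R/r)^{d-\alpha}$ this bound is of order $q$, and we choose $q$ small.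

Section~\ref{sec:prelim} collects the tools, Sections~\ref{sec:set}--\ref{sec:proof} prove (i)--(iii) of Theorem~\ref{thm:main}, Section~\ref{sec:rate} its last statement, and Section~\ref{sec:dini} proves Theorem~\ref{thm:dini}.

\section{Tools}\label{sec:prelim}

The letters $C,c$ denote positive constants depending only on $d$ and $\alpha$ unless said otherwise; they may change from line to line. We write $\mathbb P_x,\mathbb E_x$ for $X$ and $\mathbb P_x^b,\mathbb E_x^b$ for $X^b$; $\tau_U=\inf\{t\ge0:X_t\notin U\}$ is the first exit time from $U$, $T_F=\inf\{t\ge0:X_t\in F\}$, $\delta_D(x)=\operatorname{dist}(x,D^c)$, $D_n=\{z\in D:\delta_D(z)>1/n\}$, and $\nu(z)=c\,|z|^{-d-\alpha}$ is the L\'evy density of $X$. Under $\mathbb P_x^b$ the exit times refer to $X^b$.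

\subsection{Green functions and harmonic functions of the stable process}

The transition density of $X$ satisfies $p(t,x,y)\le C(t|x-y|^{-d-\alpha}\wedge t^{-d/\alpha})$. The kernel $p_D\le p$ is symmetric and jointly continuous on $(0,\infty)\times D\times D$, and it is positive if $D$ is a ball. Hence (recall $d\ge2>\alpha$) $G_D$ is symmetric, continuous off the diagonal, and $G_D\le G$. For bounded $D$,
\begin{equation}\label{eq:hunt}
G_D(x,y)=G(x,y)-\mathbb E_xG(X_{\tau_D},y),\qquad x\ne y\text{ in }D .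
\end{equation}
We set $G_D(x,y)=0$ if $x\notin D$ or $y\notin D$, and $G_D\varphi(x)=\int G_D(x,y)\varphi(y)dy=\mathbb E_x\int_0^{\tau_D}\varphi(X_s)ds$. Also $\mathbb E_xG(X_\tau,y)\le G(x,y)$ for every stopping time $\tau$, since $G(\cdot,y)$ is excessive.

The L\'evy system (Ikeda--Watanabe) formula says that for a bounded open $U$ and a Borel set $A$ with $\operatorname{dist}(A,U)>0$,
\begin{equation}\label{eq:IW}
\mathbb P_x(X_{\tau_U}\in A,\ \tau_U\le t)=\mathbb E_x\int_0^{t\wedge\tau_U}\int_A\nu(X_s-y)\,dy\,ds,\qquad x\in U .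
\end{equation}

The exit distribution of a ball $B(a,s)$ from $x\in B(a,s)$ has the density (M.~Riesz)
\begin{equation}\label{eq:poisson}
P_{B(a,s)}(x,v)=C\Big(\frac{s^2-|x-a|^2}{|v-a|^2-s^2}\Big)^{\alpha/2}|x-v|^{-d},\quad|v-a|>s;\qquad P_{B(a,s)}(a,v)\ge Cs^\alpha|v-a|^{-d-\alpha}.
\end{equation}

A measurable $h:\mathbb R^d\to[0,\infty]$ is \emph{regular harmonic} in a bounded open set $U$ if it is finite in $U$ and $h(x)=\mathbb E_xh(X_{\tau_U})$ for $x\in U$. It is \emph{harmonic} in an open set $U$ if it is regular harmonic in every ball $B$ with $\overline B\subset U$. By the strong Markov property, a function that is regular harmonic in $U$ is regular harmonic in every open subset of $U$; in particular it is harmonic in $U$.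

\begin{lemma}\label{lem:H}
Let $h:\mathbb R^d\to[0,\infty]$.
\begin{itemize}
\item[(a)] If $h$ is harmonic in $U$, then $h\in C^\infty(U)$.
\item[(b)] If $h$ is harmonic in $B(a,r)$, then $|\nabla h(a)|\le Cr^{-1}h(a)$.
\item[(c)] If $h$ is harmonic in $B(a_1,r)\cup B(a_2,r)$ and $|a_1-a_2|\le\lambda r$, then $h(a_1)\le C_\lambda h(a_2)$, with $C_\lambda=C(d,\alpha,\lambda)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $h$ be harmonic in $B(a,r)$ and $s<r$. For $|x-a|\le s/2$ and $|v-a|>s$ we have $\frac12|v-a|\le|x-v|\le\frac32|v-a|$, so \eqref{eq:poisson} gives $C^{-1}P_{B(a,s)}(a,v)\le P_{B(a,s)}(x,v)\le CP_{B(a,s)}(a,v)$ and $|\partial_x^\gamma P_{B(a,s)}(x,v)|\le C_\gamma s^{-|\gamma|}P_{B(a,s)}(a,v)$. Integrating against $h(v)$ we get smoothness in $B(a,s/2)$ by dominated convergence, $C^{-1}h(a)\le h(x)\le Ch(a)$ for $|x-a|\le s/2$, and $|\nabla h(a)|\le Cs^{-1}h(a)$. This proves (a), (b), and, with $s=r/2$, also (c) if $|a_1-a_2|\le r/4$. If $|a_1-a_2|>r/4$, then $B(a_1,\frac r{16})$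 and $B(a_2,\frac r8)$ are disjoint and $h\ge ch(a_1)$ on the former, so by \eqref{eq:poisson}
\[
h(a_2)\ge\int_{B(a_1,r/16)}P_{B(a_2,r/8)}(a_2,v)h(v)\,dv\ge c\,r^\alpha\big((\lambda+1)r\big)^{-d-\alpha}r^d\,h(a_1)=c_\lambda h(a_1).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:pot}
Let $D$ be bounded and open, or $D=\mathbb R^d$ (with $G_{\mathbb R^d}=G$), and let $U$ be bounded and open.
\begin{itemize}
\item[(a)] If $f\ge0$ is bounded with compact support and $\operatorname{supp}f\cap\overline U=\emptyset$, then $G_Df$ is regular harmonic in $D\cap U$ and vanishes off $D$.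
\item[(b)] If $y\in D\setminus\overline U$, then $G_D(\cdot,y)$ is regular harmonic in $D\cap U$ and vanishes off $D$. Moreover $\mathbb P_x(X_{\tau_{D\cap U}}=y)=0$ for $x\in D\cap U$.
\item[(c)] $G_D(x,y)>0$ for all $x\ne y$ in $D$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\tau=\tau_{D\cap U}$. If $\tau<\tau_D$ then $X_\tau\in D$; if $\tau=\tau_D$ then $X_\tau\notin D$. Since $f(X_s)=0$ for $s<\tau$, the strong Markov property gives $G_Df(x)=\mathbb E_x\big[\int_\tau^{\tau_D}f(X_s)ds\big]=\mathbb E_xG_Df(X_\tau)$, which is (a). For (b) apply (a) to $f_\epsilon=|B(y,\epsilon)|^{-1}1_{B(y,\epsilon)}$ with small $\epsilon$. As $\epsilon\to0$, $G_Df_\epsilon(z)\to G_D(z,y)$ for $z\ne y$. Furthermore $G_Df_\epsilon(z)\le Gf_\epsilon(z)\le CG(z,y)$: if $|z-y|\ge2\epsilon$, then $|z-v|\ge\frac12|z-y|$ for $v\in B(y,\epsilon)$, and otherwise $Gf_\epsilon(z)\le C\epsilon^{\alpha-d}$. Finally $\mathbb E_xG(X_\tau,y)\le G(x,y)<\infty$ for $x\in D\cap U$, in particular $\mathbb P_x(X_\tau=y)=0$,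 and dominated convergence applies.

For (c) take $s>0$ such that $\overline B(x,s)$ and $\overline B(y,s)$ are disjoint subsets of $D$, and let $\tau=\tau_{B(x,s)}$. By (b) and monotonicity, $G_D(x,y)\ge\mathbb E_x[G_{B(y,s)}(X_\tau,y);X_\tau\in B(y,s)]$. This is positive, because $p_{B(y,s)}>0$ and by \eqref{eq:poisson} $X_\tau$ has a positive density on $B(y,s)$.
\end{proof}

The main tool is the uniform boundary Harnack principle.

\begin{theorem}[{\cite[Theorem~1]{BKK}}]\label{thm:BHP}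
There is $C=C(d,\alpha)$ such that for every open $D$, $x_0\in\mathbb R^d$, $r>0$ and all nonnegative $h_1,h_2$ that are regular harmonic in $D\cap B(x_0,r)$ and zero on $D^c\cap B(x_0,r)$,
\[
h_1(x)h_2(y)\le C\,h_1(y)h_2(x)\qquad\text{for }x,y\in D\cap B(x_0,r/2).
\]
\end{theorem}

We shall apply it to Green functions $G_D(\cdot,y)$ with $y\notin\overline B(x_0,r)$. The infinite value at $y$ does no harm: by Lemma~\ref{lem:pot}(b) the exit distributions do not charge $\{y\}$, so this value may be replaced by a finite one.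

\begin{lemma}\label{lem:regular}
Let $D$ be bounded and open, $f\ge 0$ bounded on $D$, and let $z_*\in\partial D$ be regular for $D^c$. Then $G_Df(z)\to0$ as $D\ni z\to z_*$. If $D^c$ contains a closed ball of positive radius with $z_*$ on its boundary, then $z_*$ is regular for $D^c$.
\end{lemma}

\begin{proof}
Let $u=G_Df$, which is bounded because $u\le G(f1_D)$. For $0<s<t$ the function $z\mapsto\mathbb P_z(X_v\in D,\ s\le v\le t)$ is continuous, because $X$ is strong Feller. As $s\downarrow0$ these functions decrease to $z\mapsto\mathbb P_z(X_v\in D,\ 0<v\le t)$, which is therefore upper semicontinuous, and it is zero at $z_*$ by regularity. It dominates $\mathbb P_z(\tau_D>t)$, so $\mathbb P_z(\tau_D>t)\to0$ as $z\to z_*$. From $u(z)\le t\|f\|_\infty+\|u\|_\infty\mathbb P_z(\tau_D>t)$ we get $\limsup_{z\to z_*}u(z)\le t\|f\|_\infty$ for every $t>0$.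

For the second statement let $F\subset D^c$ be the ball and $r$ its radius. For $s\le r^\alpha$ the set $s^{-1/\alpha}(F-z_*)$ contains a ball of radius $1$ with $0$ on its boundary, so by scaling $\mathbb P_{z_*}(X_s\in F)\ge c>0$. Hence $\mathbb P_{z_*}(X_s\in F\text{ for arbitrarily small }s>0)\ge c$, and this probability is $1$ by Blumenthal's zero-one law.
\end{proof}

\emph{The equation for Green potentials.} Let $D$ be bounded. For $\psi\in C_c^\infty(\mathbb R^d)$ and $x\in D$, Dynkin's formula and $\mathbb E_x\tau_D<\infty$ give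
\begin{equation}\label{eq:dynkin}
\mathbb E_x\psi(X_{\tau_D})=\psi(x)+G_D\Delta^{\alpha/2}\psi(x).
\end{equation}
If $\operatorname{supp}\psi\subset D$, this reads $G_D\Delta^{\alpha/2}\psi=-\psi$ on $D$. Hence, if $g$ is measurable with $G_D|g|$ bounded and $v=G_Dg$, Fubini's theorem and symmetry give $\int v\,\Delta^{\alpha/2}\psi=\int g\,G_D\Delta^{\alpha/2}\psi=-\int g\psi$. Let $\eta_{1/k}$ be the standard even mollifier supported in $\overline B(0,1/k)$. With $\psi=\eta_{1/k}(x-\cdot)$, $x\in D_n$, we obtain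
\begin{equation}\label{eq:moll}
v*\eta_{1/k}\in C_c^\infty(\mathbb R^d),\qquad\Delta^{\alpha/2}(v*\eta_{1/k})=-g*\eta_{1/k}\ \text{ on }D_n,\qquad k>n .
\end{equation}

\subsection{The process with drift}\label{sec:Xb}

$X^b$ is the Feller process with the transition density $p^b(t,x,y)$ on $\mathbb R^d$ constructed in \cite{BJ}; see also \cite{CKS2}. We use that $p^b\le C_tp$ on $(0,t]$ ($C_t$ may depend on $b$), and that for some $t_0>0$ and all $t\le t_0$
\begin{equation}\label{eq:duhamel}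
p^b(t,x,y)=p(t,x,y)+\int_0^t\!\!\int p^b(r,x,z)\,b(z)\cdot\nabla_zp(t-r,z,y)\,dz\,dr,
\end{equation}
with the integral of the absolute value bounded by $Cp(t,x,y)$. Being Feller, $X^b$ is a Hunt process; in particular it is quasi-left-continuous: if stopping times $T_n$ increase to $T$, then $X^b_{T_n}\to X^b_T$ a.s.\ on $\{T<\infty\}$. We write $G_D^b\varphi(x)=\int G_D^b(x,y)\varphi(y)dy=\mathbb E_x^b\int_0^{\tau_D}\varphi(X_s^b)ds$.

\begin{lemma}\label{lem:mart}
For every $t>0$, $\sup_x\mathbb E_x^b\int_0^t|b(X_s^b)|ds<\infty$. For $\varphi\in C_c^\infty(\mathbb R^d)$, the process $\varphi(X^b_t)-\varphi(X^b_0)-\int_0^t\mathcal L^b\varphi(X^b_s)ds$ is a martingale.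
\end{lemma}

\begin{proof}
We have
\begin{equation}\label{eq:occ}
\int_0^tp^b(s,x,y)\,ds\le C_t\int_0^tp(s,x,y)\,ds\le C_t\big(|x-y|^{\alpha-d}\wedge|x-y|^{-d-\alpha}\big).
\end{equation}
Choose $r_0\in(0,1]$ with $M_{|b|}(r_0)<\infty$. Then $\int_{B(w,r_0)}|b|\le r_0^{d+1-\alpha}M_{|b|}(r_0)$ for every $w$. By covering, $\int_{B(w,1)}|b|$ is bounded in $w$, and $M_{|b|}(r)<\infty$ for every $r$. For $|x-y|<1$ use $|x-y|^{\alpha-d}\le|x-y|^{\alpha-1-d}$ and $M_{|b|}(1)<\infty$; for $|x-y|\ge1$ sum $|x-y|^{-d-\alpha}$ over unit balls. This gives the first claim.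

Let $P_t,P_t^b$ be the semigroups and $g=\Delta^{\alpha/2}\varphi$, which is bounded and smooth with bounded gradient. By \eqref{eq:duhamel}, $P_s^bg=P_sg+\int_0^sP_r^b(b\cdot\nabla P_{s-r}g)\,dr$ for $s\le t_0$, and the same holds for $\varphi$. Integrate over $s\in[0,t]$, $t\le t_0$. Fubini's theorem applies because $|\nabla P_ug|\le\|\nabla g\|_\infty$ and by the first claim. With $\int_0^sP_ug\,du=P_s\varphi-\varphi$,
\begin{align*}
\int_0^tP_s^bg\,ds&=P_t\varphi-\varphi+\int_0^tP_r^b\big(b\cdot\nabla(P_{t-r}\varphi-\varphi)\big)dr\\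
&=P_t^b\varphi-\varphi-\int_0^tP_r^b(b\cdot\nabla\varphi)\,dr ,
\end{align*}
where the last step is \eqref{eq:duhamel} for $\varphi$. So $P_t^b\varphi-\varphi=\int_0^tP_s^b\mathcal L^b\varphi\,ds$ for $t\le t_0$, and then for all $t$ by the semigroup property. The Markov property gives the martingale property.
\end{proof}

\begin{lemma}\label{lem:exit}
Let $D$ be bounded and open, $x\in D$, and let $\tau_n$, $\tau_D$ be the exit times of $X^b$ from $D_n$ and $D$. Then $\mathbb P_x^b$-a.s.\ $\tau_n\uparrow\tau_D$ and $X^b_{t\wedge\tau_n}\to X^b_{t\wedge\tau_D}$ for each $t>0$.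
\end{lemma}

\begin{proof}
Let $\tau_n\uparrow\sigma\le\tau_D$. On $\{\sigma<\infty\}$, $X^b_{\tau_n}\to X^b_\sigma$ a.s.\ by quasi-left-continuity, and $X^b_{\tau_n}\notin D_n$ by right-continuity. If $X_\sigma^b\in D_m$ for some $m$, then $X^b_{\tau_n}\in D_m\subset D_n$ for large $n$, a contradiction. So $X^b_\sigma\notin D$ and $\sigma=\tau_D$. The last claim is quasi-left-continuity for $t\wedge\tau_n\uparrow t\wedge\tau_D$.
\end{proof}

\section{The open set}\label{sec:set}

\subsection{Hitting probabilities}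
For $z\ne w$ and $r>0$,
\begin{equation}\label{eq:hit}
\mathbb P_z(T_{\overline B(w,r)}<\infty)\le C_0\Big(\frac r{|z-w|}\Big)^{d-\alpha},\qquad C_0=C_0(d,\alpha).
\end{equation}
This is trivial for $|z-w|<4r$ if $C_0$ is large. Otherwise, the expected time spent by $X$ in $B(w,2r)$ is $\int_{B(w,2r)}G(z,y)dy\le Cr^d|z-w|^{\alpha-d}$. By the strong Markov property at $T_{\overline B(w,r)}$ it is at least $\mathbb P_z(T_{\overline B(w,r)}<\infty)\,\mathbb E_0\tau_{B(0,r)}=cr^\alpha\,\mathbb P_z(T_{\overline B(w,r)}<\infty)$.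

Let $e_d=(0,\dots,0,1)$ and $\Omega=\{\frac12<|z|<4\}$. If $\frac34\le|z|\le3$ and $|z-e_d|\ge\frac12$, then $B(z,\frac18)\subset\Omega$ is disjoint from $\overline B(e_d,\frac14)\subset\Omega$. By \eqref{eq:poisson} the process started at $z$ jumps from $B(z,\frac18)$ into $\overline B(e_d,\frac14)$ with probability bounded below. Hence, for such $z$,
\begin{equation}\label{eq:p0}
\mathbb P_z\big(T_{\overline B(e_d,1/4)}<\tau_\Omega\big)\ge p_0=p_0(d,\alpha)>0 .
\end{equation}
The removed balls will be so sparse that this $p_0$ is at most halved.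

\subsection{Parameters}
For $j\ge1$ let
\[
R_j=8^{-j},\qquad\varepsilon_j=\varepsilon_*2^{-j},\qquad r_j=\varepsilon_jR_j,\qquad s_j=R_j\big(\varepsilon_j^{d-\alpha}/q\big)^{1/(d-1)},
\]
so that $\varepsilon_j^{d-\alpha}(R_j/s_j)^{d-1}=q$. Here $R_j$ is the order of the distance to the origin, $r_j$ the radius of the holes, and $s_j$ the mesh of the lattice of their centers,
\[
W_j=\{w\in s_j\mathbb Z^{d-1}\times\{0\}:R_j\le|w|\le2R_j\},\qquad N_j=\#W_j .
\]
Comparing a lattice sum with an integral over $\mathbb R^{d-1}$, where $|y|^{\alpha-d}$ is locally integrable since $\alpha>1$, we get for $w\in W_j$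
\begin{equation}\label{eq:lattice}
C_02^{d-\alpha}r_j^{d-\alpha}\sum_{w'\in W_j\setminus\{w\}}|w-w'|^{\alpha-d}\le Cr_j^{d-\alpha}s_j^{1-d}R_j^{\alpha-1}=C\varepsilon_j^{d-\alpha}(R_j/s_j)^{d-1}=C_1q .
\end{equation}
Now fix, in this order and depending only on $d$ and $\alpha$,
\begin{itemize}
\item $\Lambda\ge8$ with $C_0\Lambda^{\alpha-d}\le p_0/4$;
\item $q\in(0,1]$ with $C_1q\le p_0/4$;
\item $\varepsilon_*\in(0,\frac1{64\Lambda}]$ with $\varepsilon_*^{d-\alpha}\le q(4\sqrt d)^{-(d-1)}$ and $\varepsilon_*^{-(\alpha-1)/(d-1)}\ge8\Lambda$.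
\end{itemize}
Then $s_j\le R_j/(4\sqrt d)$, so $N_j\asymp(R_j/s_j)^{d-1}$, that is,
\begin{equation}\label{eq:N}
N_j\asymp\varepsilon_j^{-(d-\alpha)} .
\end{equation}
Moreover
\begin{equation}\label{eq:sep}
\frac{s_j}{r_j}=\varepsilon_j^{-(\alpha-1)/(d-1)}q^{-1/(d-1)}\ge8\Lambda\ge64,\qquad\Lambda r_j\le\frac{R_j}{64} .
\end{equation}

\subsection{Definition and fatness}
Let
\[
D=B(0,1)\setminus\Big(\{0\}\cup\bigcup_{j\ge1}\bigcup_{w\in W_j}\overline B(w,r_j)\Big).
\]
We call the removed balls with $w\in W_j$ the holes of scale $j$ (Figure~\ref{fig:D}). They lie in $\{\frac78R_j\le|z|\le\frac{17}8R_j\}\cap\{|z_d|\le r_j\}$. They are pairwise disjoint by \eqref{eq:sep}, and disjoint from those of other scales because $\frac{17}8R_{j+1}<\frac78R_j$. The removed set is closed in $B(0,1)$, so $D$ is open. We record three consequences.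
\begin{itemize}
\item Only holes of scale $j$ meet $\Omega_j=\{\frac12R_j<|z|<4R_j\}\subset B(0,\frac12)$, since $\frac{17}8R_{j+1}<\frac12R_j$ and $\frac78R_{j-1}>4R_j$.
\item For $w\in W_j$, the origin and every hole of another scale are at distance at least $(1-\frac{17}{64})R_j=\frac{47}{64}R_j$ from $w$.
\item $\{z_d>|z|/3\}\cap B(0,1)\subset D$, since $|z_d|\le\frac18R_j<\frac13|z|$ on holes of scale $j$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!18] (0,0)--(4.5,1.59)--(4.5,2.8)--(-4.5,2.8)--(-4.5,1.59)--cycle;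
\draw[dashed] (-4.9,0)--(4.9,0);
\foreach \x in {2.1,2.52,2.94,3.36,3.78,4.2} {
  \fill (\x,0) circle (0.06);
  \fill (-\x,0) circle (0.06);
}
\foreach \x in {0.5,0.57,0.64,0.71,0.78,0.85,0.92,0.99} {
  \fill (\x,0) circle (0.014);
  \fill (-\x,0) circle (0.014);
}
\draw (0,0) circle (0.045);
\node[below] at (0,-0.05) {\small $0$};
\fill (0,2.1) circle (0.03);
\draw (0,2.1) circle (0.525);
\node[right] at (0,2.1) {\small $A_j$};
\fill (0,0.5) circle (0.03);
\node[right] at (0,0.5) {\small $A_{j+1}$};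
\node[below] at (3.15,-0.1) {\small scale $j$};
\node[below] at (0.85,-0.1) {\small scale $j+1$};
\node[right] at (4.9,0) {\small $z_d=0$};
\end{tikzpicture}
\caption{The set $D$ near the origin for $d=2$ (schematic, not to scale). The black disks are removed holes: scale $j$ consists of about $\varepsilon_j^{-(d-\alpha)}$ holes of radius $r_j=\varepsilon_jR_j$, centered on the hyperplane $z_d=0$ at distance between $R_j$ and $2R_j$ from the removed origin. The shaded cone $z_d>|z|/3$ contains no holes. The points $A_j=R_je_d$ are the reference points of the scales; the circle bounds $\overline B(A_j,R_j/4)$.}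
\label{fig:D}
\end{figure}

\begin{lemma}\label{lem:fat}
$D$ is $\kappa$-fat with $\kappa=\frac1{32}$ and $R_0=\frac18$.
\end{lemma}

\begin{proof}
Let $x\in D$ and $r\le\frac18$.

\emph{Case $|x|\ge\frac12$.} No hole meets $B(x,r)\subset\{|z|>\frac38\}$, since $\frac{17}8R_1=\frac{17}{64}<\frac38$. So $B\big(x-\frac r2\frac x{|x|},\frac r2\big)\subset B(x,r)\cap D$.

\emph{Case $|x|<\frac12$.} Then $B(x,r)\subset B(0,1)$, and there are two possibilities.

(A) \emph{Some hole $\overline B(w,r_i)$ with $r_i>r/64$ meets $B(x,r/8)$.} Then $|x-w|<r/8+r_i\le9r_i$ and $B(x,r/8)\subset B(w,17r_i)$. The other holes of scale $i$ are at distance at least $s_i-r_i\ge63r_i$ from $w$; the holes of other scales and $0$ are at distance at least $\frac{47}{64}R_i>17r_i$ from $w$. Hence $B(x,r/8)\cap D=B(x,r/8)\setminus\overline B(w,r_i)$. The ball $B\big(x+\frac r{16}\frac{x-w}{|x-w|},\frac r{16}\big)$ lies in $B(x,r/8)$, and its points have distance more than $|x-w|>r_i$ from $w$. So it lies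 in $D$.

(B) \emph{Otherwise} all holes meeting $B(x,r/8)$, and $0$, lie in $\{|z_d|\le r/64\}$. With the sign $+$ if $x_d\ge0$ and $-$ otherwise, $B(x\pm\frac r{16}e_d,\frac r{32})\subset B(x,r/8)$ and $|z_d|>\frac r{32}$ on this ball. So it lies in $D$.
\end{proof}

\section{A Green potential and its gradient near the holes}\label{sec:u}

Fix $0\le f\in C_c^\infty(B(\frac34e_d,\frac1{16}))$, $f\not\equiv0$, and let $u=G_Df$. Points of $\operatorname{supp}f$ satisfy $\frac{11}{16}\le|z|\le\frac{13}{16}$, so $\operatorname{supp}f\subset D$ stays away from all holes and from $B(0,\frac12)$. We use the following properties of $u$.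
\begin{itemize}
\item $u$ is bounded and vanishes off $D$.
\item $u\in C^\infty(D)$. Indeed by \eqref{eq:hunt} $u=Gf-\tilde h$ in $D$, where $Gf$ is smooth and $\tilde h(x)=\mathbb E_x[Gf(X_{\tau_D})]$ is bounded, nonnegative and harmonic in $D$.
\item $u>0$ in $D$, by Lemma~\ref{lem:pot}(c).
\item $u(z)\to0$ as $z\in D$ tends to the boundary of a hole, by Lemma~\ref{lem:regular}.
\end{itemize}

Let $A_j=R_je_d$. Since $B(A_j,\frac12R_j)\subset\Omega_j\cap\{z_d>\frac12R_j\}$, this ball lies in $D$. The following lemma is the rigorous form of step (3) in Section~\ref{sec:idea}.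

\begin{lemma}\label{lem:lower}
There is $c>0$ such that for all $j\ge1$, $w\in W_j$ and $x\in D$ with $|x|<R_j/4$,
\[
\int_{r_j<|z-w|<\Lambda r_j}G_D(x,z)|\nabla u(z)|\,dz\ \ge\ c\,r_j^{d-1}R_j^{\alpha-d}\,u(x).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:sep} and $4\Lambda r_j\le R_j/16$, the only hole meeting $B(w,4\Lambda r_j)$ is $\overline B(w,r_j)$, and $0\notin B(w,4\Lambda r_j)$; that is, $B(w,4\Lambda r_j)\cap D=B(w,4\Lambda r_j)\setminus\overline B(w,r_j)$. The closures of $B(w,4\Lambda r_j)$ and of $\Omega_j$ contain neither $x$ nor points of $\operatorname{supp}f$.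

\emph{Step 1: let $h=u$ or $h=G_D(x,\cdot)$. Then $h(z)\ge c\,h(A_j)$ for $|z-w|=\Lambda r_j$.} Thus the holes do not diminish $h$ noticeably at distance $\Lambda r_j$ from the center of one of them. Put $\overline B_j=\overline B(A_j,R_j/4)$. By Lemma~\ref{lem:pot}, $h$ is regular harmonic in $(D\cap\Omega_j)\setminus\overline B_j$ and harmonic in $B(A_j,R_j/2)$, and Lemma~\ref{lem:H}(c) gives
\[
h(z)\ge\mathbb P_z(T_{\overline B_j}<\tau_{D\cap\Omega_j})\inf_{\overline B_j}h\ge c\,\mathbb P_z(T_{\overline B_j}<\tau_{D\cap\Omega_j})\,h(A_j).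
\]
By \eqref{eq:sep}, $|z_d|\le R_j/64$ and $\frac34R_j\le|z|\le3R_j$, so $|z-A_j|\ge\frac12R_j$, and \eqref{eq:p0} applies after scaling by $R_j$. The set $D\cap\Omega_j$ is $\Omega_j$ minus holes of scale $j$. Therefore
\[
\mathbb P_z(T_{\overline B_j}<\tau_{D\cap\Omega_j})\ge p_0-\sum_{w'\in W_j}\mathbb P_z(T_{\overline B(w',r_j)}<\infty)\ge p_0-C_0\Lambda^{\alpha-d}-C_1q\ge\frac{p_0}2 .
\]
Here the hole centered at $w$ contributes at most $C_0\Lambda^{\alpha-d}$ by \eqref{eq:hit}. The others contribute at most $C_1q$ by \eqref{eq:hit} and \eqref{eq:lattice}, since $|z-w'|\ge|w-w'|-\Lambda r_j\ge\frac12|w-w'|$ by \eqref{eq:sep}.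

\emph{Step 2: $G_D(x,A_j)\ge c\,R_j^{\alpha-d}u(x)/u(A_j)$.} Apply Theorem~\ref{thm:BHP} in $B(0,R_j/2)$ to $G_D(\cdot,A_j)$ and $u$, at the points $x$ and $A_{j+1}$ of $D\cap B(0,R_j/4)$:
\[
\frac{G_D(x,A_j)}{u(x)}\ge C^{-1}\frac{G_D(A_{j+1},A_j)}{u(A_{j+1})} .
\]
The set $V=\bigcup_{t\in[1/8,1]}B(tR_je_d,\frac12tR_j)$ contains $A_j$ and $A_{j+1}$. On the ball with index $t$ we have $z_d>\frac12tR_j$ and $|z|<\frac32tR_j$, so $V\subset\{z_d>|z|/3\}\cap B(0,\frac12)\subset D$. By monotonicity and scaling, $G_D(A_{j+1},A_j)\ge G_V(A_{j+1},A_j)=cR_j^{\alpha-d}$, with $c>0$ by Lemma~\ref{lem:pot}(c). Finally $u(A_{j+1})\le Cu(A_j)$ by Lemma~\ref{lem:H}(c), used with balls of radius $\frac12R_{j+1}$ around points at distance $7R_{j+1}$.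

\emph{Step 3: the shell.} Let $z_0$ minimize $u$ on the sphere $\{|z-w|=\Lambda r_j\}$. Theorem~\ref{thm:BHP} in $B(w,4\Lambda r_j)$ and Step 1 give
\[
G_D(x,z)\ge c\,u(z)\frac{G_D(x,z_0)}{u(z_0)}\ge c\,u(z)\frac{G_D(x,A_j)}{u(z_0)},\qquad r_j<|z-w|<\Lambda r_j .
\]
Since $u|\nabla u|\ge\frac12|\partial_\rho(u^2)|$ along rays from $w$ and $u$ vanishes continuously on $\partial B(w,r_j)$,
\[
\int_{r_j<|z-w|<\Lambda r_j}u|\nabla u|\,dz\ge\tfrac12r_j^{d-1}\int_{S^{d-1}}u(w+\Lambda r_j\theta)^2d\theta\ge c\,r_j^{d-1}u(z_0)^2 .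
\]
Combining these two bounds, then Step 1 for $u$, then Step 2, we bound the integral in the lemma from below by
\[
c\,r_j^{d-1}G_D(x,A_j)u(z_0)\ge c\,r_j^{d-1}G_D(x,A_j)u(A_j)\ge c\,r_j^{d-1}R_j^{\alpha-d}u(x).\qedhere
\]
\end{proof}

\section{The drift}\label{sec:drift}

Let $m_j>0$ be nonincreasing with $m_j\to0$ and $\sum_jm_j=\infty$, for instance $m_j=1/j$. Define
\[
\beta=\sum_j\beta_j,\qquad\beta_j=m_jr_j^{1-\alpha}\sum_{w\in W_j}1_{\{r_j<|z-w|<\Lambda r_j\}},\qquad b=-\beta\,\frac{\nabla u}{|\nabla u|}\,1_{D\cap\{\nabla u\ne0\}} .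
\]
Then $|b|\le\beta$ and $-b\cdot\nabla u=\beta|\nabla u|$ in $D$. All shells are pairwise disjoint by \eqref{eq:sep}, and $\beta$ is bounded off every neighborhood of $0$, in particular on each $D_n$. The constants in the next two lemmas do not depend on $(m_j)$.

\begin{lemma}\label{lem:kato}
Let $I_j(x)=\int\beta_j(y)|x-y|^{\alpha-1-d}dy$. Then
\begin{align}
I_j(x)&\le Cm_j&&\text{for all }x,\label{eq:I1}\\
I_j(x)&\le Cm_j\varepsilon_j&&\text{if }|x|\notin[\tfrac12R_j,4R_j].\label{eq:I2}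
\end{align}
Moreover $M_\beta(r)\to0$ as $r\downarrow0$; hence the components of $b$ are in $\mathbb K_{d,\alpha-1}$.
\end{lemma}

\begin{proof}
One shell contributes to $I_j(x)$ at most $Cm_jr_j^{1-\alpha}\min\big(r_j^{\alpha-1},\,r_j^d|x-w|^{\alpha-1-d}\big)$. The first bound holds since $\int_{B(w,\Lambda r_j)}|x-y|^{\alpha-1-d}dy$ is largest for $x=w$. The second holds for $|x-w|\ge2\Lambda r_j$ since then $|x-y|\ge\frac12|x-w|$, and for $|x-w|<2\Lambda r_j$ it follows from the first. At most one $w\in W_j$ has $|x-w|<s_j/2$; use the first bound for it. For the other $w$, use $\#\{w\in W_j:|x-w|\le t\}\le C(t/s_j)^{d-1}$, $t\ge s_j/2$, and sum over the annuli $2^{k-1}s_j\le|x-w|<2^ks_j$, $k\ge0$: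
\[
I_j(x)\le Cm_j+Cm_jr_j^{1-\alpha}r_j^d\sum_{k\ge0}2^{k(d-1)}(2^ks_j)^{\alpha-1-d}\le Cm_j+Cm_j\Big(\frac{r_j}{s_j}\Big)^{d+1-\alpha}\le Cm_j ,
\]
since the exponent of $2^k$ is $\alpha-2<0$. This is \eqref{eq:I1}. If $|x|\notin[\frac12R_j,4R_j]$, then $|x-y|\ge\frac38R_j$ on $\operatorname{supp}\beta_j$, and \eqref{eq:N} gives
\[
I_j(x)\le Cm_jr_j^{1-\alpha}\,N_jr_j^d\,R_j^{\alpha-1-d}=Cm_jN_j\varepsilon_j^{d+1-\alpha}\le Cm_j\varepsilon_j ,
\]
which is \eqref{eq:I2}. Since $4R_{j+1}=\frac12R_j$, each $x$ satisfies $|x|\in[\frac12R_j,4R_j]$ for at most two $j$. So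
\begin{equation}\label{eq:tail}
\sup_x\sum_{j>n}I_j(x)\le C\sup_{j>n}m_j+C\sum_{j>n}m_j\varepsilon_j=:\eta_n\to0 .
\end{equation}
Since $\sum_{j\le n}\beta_j$ is bounded, $\limsup_{r\to0}M_\beta(r)\le\eta_n$ for every $n$.
\end{proof}

\begin{lemma}\label{lem:blow}
Let $\beta^{(n)}=\sum_{j\le n}\beta_j$, and put $J_n(x)=G_D(\beta^{(n)}|\nabla u|)(x)$ and $J(x)=G_D(\beta|\nabla u|)(x)$, with values in $[0,\infty]$. There is $c>0$ such that $J_n(x)\ge c\,u(x)\sum_{j\le n}m_j$ for $n\ge1$ and $x\in D$ with $|x|<R_n/4$. In particular $J(x)/u(x)\to\infty$ as $D\ni x\to0$.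
\end{lemma}

\begin{proof}
If $|x|<R_n/4$, Lemma~\ref{lem:lower} applies to all scales $j\le n$. With \eqref{eq:N},
\[
J_n(x)\ge c\,u(x)\sum_{j\le n}N_j\,m_jr_j^{1-\alpha}\,r_j^{d-1}R_j^{\alpha-d}=c\,u(x)\sum_{j\le n}m_jN_j\varepsilon_j^{d-\alpha}\ge c\,u(x)\sum_{j\le n}m_j .
\]
The last claim follows from $J\ge J_n$ and $\sum_jm_j=\infty$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main} (i)--(iii)}\label{sec:proof}

\subsection{The supersolution inequality}

Let $b_n=-\beta^{(n)}\frac{\nabla u}{|\nabla u|}1_{D\cap\{\nabla u\ne0\}}$. It is bounded, vanishes near $0$, and $|b_n|\le|b|$.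

\begin{lemma}\label{lem:super}
For $x\in D$ and $n\ge1$, $G_D^b\big(f+\beta|\nabla u|\big)(x)\le u(x)$ and $G_D^{b_n}\big(f+\beta^{(n)}|\nabla u|\big)(x)\le u(x)$.
\end{lemma}

\begin{proof}
We prove the first inequality; the proof of the second is the same with $b_n,\beta^{(n)}$ ($n$ fixed) in place of $b,\beta$. Since $u$ need not be smooth across $\partial D$, we mollify it and stop the process on leaving $D_m$. Let $x\in D_m$, let $\tau_m$ be the exit time of $X^b$ from $D_m$, and $\varphi_k=u*\eta_{1/k}\ge0$ with $k>m$. Lemma~\ref{lem:mart}, optional stopping, and \eqref{eq:moll} with $v=u$, $g=f$ give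
\[
0\le\mathbb E_x^b\varphi_k(X^b_{t\wedge\tau_m})=\varphi_k(x)+\mathbb E_x^b\int_0^{t\wedge\tau_m}\big(-f*\eta_{1/k}+b\cdot\nabla\varphi_k\big)(X_s^b)\,ds .
\]
As $k\to\infty$: $\varphi_k(x)\to u(x)$, $f*\eta_{1/k}\to f$ uniformly, $\nabla\varphi_k\to\nabla u$ uniformly on $D_m$ since $u\in C^1(D)$, and $b$ is bounded on $D_m$. As $b\cdot\nabla u=-\beta|\nabla u|$,
\[
\mathbb E_x^b\int_0^{t\wedge\tau_m}\big(f+\beta|\nabla u|\big)(X_s^b)\,ds\le u(x).
\]
Let $m\to\infty$, using Lemma~\ref{lem:exit}, and then $t\to\infty$, by monotone convergence.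
\end{proof}

\subsection{Green functions and bounded time}

Lemma~\ref{lem:super} concerns Green functions. The next lemma, valid in every bounded open set, lets us use it for the heat kernel on $(0,T]$.

\begin{lemma}\label{lem:time}
Let $D$ be bounded, open and nonempty, and $T>0$. There is $C_T$, depending on $D$ and $T$, with
\[
G_D(x,z)\le C_T\int_0^Tp_D(s,x,z)\,ds,\qquad x,z\in D .
\]
\end{lemma}

\begin{proof}
Constants depend on $D$ and $T$. Put $t_1=T/4$ and $\psi(x)=\mathbb P_x(\tau_D>t_1)$. We show that $p_D(t,x,z)\ge c\,\psi(x)\psi(z)$ for $t\in[3t_1,4t_1]$ and $p_D(t,x,z)\le Ce^{-\lambda t}\psi(x)\psi(z)$ for $t\ge3t_1$. Then $\int_{3t_1}^\infty p_D\,dt\le C\psi(x)\psi(z)\le C\int_{3t_1}^{4t_1}p_D\,dt$, and the lemma follows.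

\emph{Lower bound.} Let $B_i=B(y_1,i\rho)$ with $\overline B_4\subset D$, $U=D\setminus\overline B_2$, $\sigma=T_{\overline B_2}$. We claim
\begin{equation}\label{eq:sigma}
\mathbb P_x(\sigma\le t_1,\ \sigma<\tau_D)\ge c\,\psi(x),\qquad x\in D .
\end{equation}
This is trivial for $x\in\overline B_2$, where $\sigma=0$. For $x\in U$, on $\{\tau_D>t_1\}$ either $\sigma\le t_1<\tau_D$ or $\tau_U\ge t_1$; hence
\[
\psi(x)\le\mathbb P_x(\sigma\le t_1,\sigma<\tau_D)+t_1^{-1}\mathbb E_x[t_1\wedge\tau_U].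
\]
By \eqref{eq:IW}, and because $\nu$ is bounded below on bounded sets,
\[
\mathbb P_x(\sigma\le t_1,\sigma<\tau_D)\ge\mathbb P_x(X_{\tau_U}\in B_1,\tau_U\le t_1)=\mathbb E_x\int_0^{t_1\wedge\tau_U}\int_{B_1}\nu(X_s-y)\,dy\,ds\ge c\,\mathbb E_x[t_1\wedge\tau_U],
\]
and \eqref{eq:sigma} follows. From $X_\sigma\in\overline B_2$ the process stays in $B(X_\sigma,\rho)\subset B_3$ for time $2t_1$ with probability at least $c$. So $\mathbb P_x(X_{t_1}\in B_3,\tau_D>t_1)\ge c\,\psi(x)$. Since $p_D\ge p_{B_4}\ge c$ on $[t_1,2t_1]\times B_3\times B_3$, the Chapman--Kolmogorov equation with times $t_1,\,t-2t_1,\,t_1$ and symmetry give the lower bound.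

\emph{Upper bound.} From any $x\in D$ a jump of size larger than $2\operatorname{diam}D$ before time $1$ has probability bounded below, and it leads out of $D$ if $D$ has not been left before. So $\sup_x\mathbb P_x(\tau_D>1)<1$ and $\mathbb P_x(\tau_D>t)\le Ce^{-\lambda t}$. For $t\ge t_1$, $p_D(t,x,y)\le\mathbb P_x(\tau_D>t-\frac{t_1}2)\sup p(\frac{t_1}2,\cdot,\cdot)\le Ce^{-\lambda t}$. For $t\ge3t_1$, Chapman--Kolmogorov with times $t_1,t-2t_1,t_1$ gives $p_D(t,x,z)\le\psi(x)\psi(z)\sup p_D(t-2t_1,\cdot,\cdot)\le Ce^{-\lambda t}\psi(x)\psi(z)$.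
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:main} \textup{(i)--(iii)}]
The set $D$ is $\kappa$-fat by Lemma~\ref{lem:fat}, and $b$ has components in $\mathbb K_{d,\alpha-1}$ by Lemma~\ref{lem:kato}.

(i) If $c^{-1}G_D\le G_D^b$, then Lemma~\ref{lem:super} gives $J(x)\le c\,G_D^b(\beta|\nabla u|)(x)\le c\,u(x)$ for all $x\in D$, contradicting Lemma~\ref{lem:blow}.

(ii) If $c^{-1}p_D\le p_D^b$ on $(0,T]\times D\times D$, then Lemmas~\ref{lem:time} and~\ref{lem:super} give, for all $x\in D$,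
\[
J(x)\le C_T\int_0^T\!\!\int p_D(s,x,z)\,\beta|\nabla u|(z)\,dz\,ds\le cC_T\int_0^T\!\!\int p_D^b(s,x,z)\,\beta|\nabla u|(z)\,dz\,ds\le cC_Tu(x),
\]
again contradicting Lemma~\ref{lem:blow}.

(iii) Let $\theta_n=\inf G_D^{b_n}/G_D$. Lemma~\ref{lem:super} gives $\theta_nJ_n(x)\le u(x)$ for $x\in D$. Choosing $x\in D$ with $|x|<R_n/4$, we get $\theta_n\le C/\sum_{j\le n}m_j\to0$ from Lemma~\ref{lem:blow}. If $\theta_n'=\inf p_D^{b_n}/p_D$ over $(0,T]\times D\times D$, the computation in (ii) gives $\theta_n'J_n(x)\le C_Tu(x)$, so $\theta_n'\le C\,C_T/\sum_{j\le n}m_j\to0$.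
\end{proof}

\section{Kato rates of the counterexample}\label{sec:rate}

\begin{proposition}\label{prop:rate}
Suppose in addition that $m_j\le C'm_{2j}$ for all $j$. Then $M_{|b|}(r)\le C''m_k$ for $R_{k+1}<r\le R_k$, $k\ge1$, where $C''$ does not depend on $k$.
\end{proposition}

\begin{proof}
In this proof constants may depend on the sequence $(m_j)$. It suffices to bound $M_\beta(R_k)$. By \eqref{eq:tail} and monotonicity of $m_j$, the scales $j>k$ contribute at most $C\,m_k$. Next consider $j\le k$. On $\operatorname{supp}\beta_j$ we have $\frac{63}{64}R_j\le|y|\le\frac{129}{64}R_j$, so the supports of two different scales less than $k$ are more than $5R_{k-1}=40R_k$ apart. Hence a ball of radius $R_k$ meets at most two of the supports with $j\le k$: that of $j=k$, and that of at most one $j<k$. Each contributes at most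
\[
C\,m_j\min\big(1,(R_k/r_j)^{\alpha-1}\big),
\]
by \eqref{eq:I1} and by $\beta_j\le m_jr_j^{1-\alpha}$. If $k\le2j$, then $m_j\le Cm_{2j}\le Cm_k$. If $k>2j$, then $R_k/r_j=8^{j-k}2^j/\varepsilon_*=2^{4j-3k}/\varepsilon_*\le C2^{-k}$, and $2^{-k(\alpha-1)}\le Cm_k$ because the doubling condition gives $m_k\ge ck^{-p}$ for some $p$.
\end{proof}

\begin{proof}[Proof of the last statement of Theorem~\ref{thm:main}]
For $R_{k+1}<r\le R_k$ we have $\log\frac1r\asymp k$. The sequences $m_j=1/j$ and $m_j=1/(j\log(j+1))$ satisfy all conditions, so Proposition~\ref{prop:rate} gives the two rates with some constant. If $(m_j)$ is admissible in Section~\ref{sec:drift}, so is $(\lambda m_j)$ for $\lambda>0$; since $D$ and $u$ do not depend on $(m_j)$, this replaces $b$ by $\lambda b$ and multiplies $M_{|b|}$ by $\lambda$. So the constant can be made arbitrarily small.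
\end{proof}

\section{The Dini criterion}\label{sec:dini}

Let $D$ be a bounded $\kappa$-fat open set, $\ell=\operatorname{diam}D$ and $M=M_{|b|}$. Note that $\kappa\le1$. Replacing $\kappa$ by $\kappa\min(1,R_0/\ell)$, we may assume that for all $x\in D$ and $0<r\le\ell$ there is a point $A_r(x)$ with
\[
B(A_r(x),\kappa r)\subset D\cap B(x,r).
\]
In this section $C,c$ depend only on $d,\alpha$ and this $\kappa$ unless said otherwise. The key estimate is the following.

\begin{proposition}\label{prop:key}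
There is $C_K$ such that
\begin{equation}\label{eq:key}
\int_DG_D(x,z)\,|b(z)|\,|\nabla_zG_D(z,y)|\,dz\le C_K\,I(b)\,G_D(x,y),\qquad x\ne y\text{ in }D .
\end{equation}
\end{proposition}

We cut $D$ into pieces $\{|z-x|\wedge|z-y|\asymp R\}$ and cover these by balls of radius comparable to $R$. The difficulty is that $|\nabla_zG_D(z,y)|$ can be much larger than $G_D(z,y)/R$ near the boundary. Lemma~\ref{lem:grad} shows that its integral against $|b|$ is controlled by $M$ nevertheless, because there the gradient is bounded by a superposition of kernels $|z-w|^{\alpha-1-d}$ over exit points $w$, up to a harmless term.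

\subsection{Proof of the key estimate}

\begin{lemma}\label{lem:carleson}
Let $Q\in D$, $0<r\le\ell$, $a=A_r(Q)$, and let $h\ge0$ be regular harmonic in $D\cap B(Q,2r)$ and zero on $D^c\cap B(Q,2r)$. Then $h\le Ch(a)$ on $D\cap B(Q,r)$.
\end{lemma}

\begin{proof}
Let $U=D\cap B(Q,2r)$ and $h_2(z)=\mathbb P_z(X_{\tau_U}\notin B(Q,2r))\le1$, which is regular harmonic in $U$ and zero on $D^c\cap B(Q,2r)$. By \eqref{eq:poisson}, $h_2(a)\ge\mathbb P_a(X_{\tau_{B(a,\kappa r)}}\notin B(Q,2r))\ge c$. Theorem~\ref{thm:BHP} gives $h(z)\le C\,h(a)h_2(z)/h_2(a)\le C\,h(a)$ for $z\in D\cap B(Q,r)$.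
\end{proof}

\begin{lemma}\label{lem:grad}
Let $Q\in D$, $0<r\le\ell$, $a=A_r(Q)$, $y\in D\setminus B(Q,4r)$. Then
\[
\int_{D\cap B(Q,r)}|b(z)||\nabla_zG_D(z,y)|\,dz\le C\,r^{d-\alpha}M(3r)\,G_D(a,y).
\]
\end{lemma}

\begin{proof}
Let $h=G_D(\cdot,y)$ and let $\omega_y=\mathbb P_y(X_{\tau_D}\in\cdot)$, a measure on $D^c$. By \eqref{eq:hunt} and symmetry $h(z)=G(z,y)-\int G(z,w)\,\omega_y(dw)$ for $z\in D$, $z\ne y$.

\emph{Step 1: $\omega_y(B(Q,2r))\le C\,r^{d-\alpha}h(a)$.} Take $\psi\in C_c^\infty(B(Q,3r))$ with $0\le\psi\le1$, $\psi=1$ on $B(Q,2r)$, obtained by scaling a fixed function, so that $|\Delta^{\alpha/2}\psi(z)|\le Cr^{-\alpha}(1+|z-Q|/r)^{-d-\alpha}$. Since $\psi(y)=0$, \eqref{eq:dynkin} gives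
\[
\omega_y(B(Q,2r))\le\mathbb E_y\psi(X_{\tau_D})\le C\,r^{-\alpha}\int_Dh(z)\big(1+|z-Q|/r\big)^{-d-\alpha}dz .
\]
On $B(a,\kappa r/2)$ we have $h\le Ch(a)$ by Lemma~\ref{lem:H}(c), so this part is at most $Cr^{d-\alpha}h(a)$. Outside, $1+|z-Q|/r\ge|z-a|/r$, and \eqref{eq:poisson} for $B(a,\kappa r/2)$ gives $r^\alpha\int_{|z-a|\ge\kappa r/2}h(z)|z-a|^{-d-\alpha}dz\le C\,h(a)$. So this part is at most $Cr^d\int_{|z-a|\ge\kappa r/2}h(z)|z-a|^{-d-\alpha}dz\le Cr^{d-\alpha}h(a)$ as well.

\emph{Step 2: far and near exit points.} Let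
\[
H(z)=G(z,y)-\int_{B(Q,2r)^c}G(z,w)\,\omega_y(dw).
\]
Then $H\ge0$ on $\mathbb R^d$, because $\mathbb E_yG(z,X_{\tau_D})\le G(z,y)$ (at $z=y$ the integral is finite and $H=\infty$). Moreover $H$ is harmonic in $B(Q,2r)$, since by Lemma~\ref{lem:pot}(b) with $D=\mathbb R^d$ every $G(\cdot,w)$, $w\notin B(Q,2r)$, is. For $z\in B(Q,r)$, Lemma~\ref{lem:H}(b),(c) with balls of radius $r$ gives $|\nabla H(z)|\le Cr^{-1}H(z)\le Cr^{-1}H(a)$. As $|a-w|\ge\kappa r$ for $w\in D^c$, Step 1 gives
\[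
H(a)=h(a)+\int_{B(Q,2r)}G(a,w)\,\omega_y(dw)\le h(a)+C(\kappa r)^{\alpha-d}\omega_y(B(Q,2r))\le C\,h(a).
\]
Hence for $z\in D\cap B(Q,r)$
\[
|\nabla h(z)|\le C\,r^{-1}h(a)+C\int_{B(Q,2r)}|z-w|^{\alpha-1-d}\,\omega_y(dw).
\]
Multiply by $|b(z)|$ and integrate over $D\cap B(Q,r)$. We have $\int_{B(Q,r)}|b|\le r^{d+1-\alpha}M(r)$, and $\int_{B(Q,r)}|b(z)||z-w|^{\alpha-1-d}dz\le M(3r)$ for $w\in B(Q,2r)$. With Step 1 the lemma follows.
\end{proof}

\begin{lemma}\label{lem:3G}
Let $x\ne y$ in $D$, $0<r\le\ell$, $B(a,\kappa r)\subset D$, and $63r\le|a-x|\wedge|a-y|\le129r$. Then $r^{d-\alpha}G_D(x,a)G_D(a,y)\le C\,G_D(x,y)$.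
\end{lemma}

\begin{proof}
By symmetry let $|a-y|\le129r$. Put $\rho=|x-y|$.

\emph{Case $\rho\ge4r$.} Let $y'=A_r(y)$. Theorem~\ref{thm:BHP} in $B(y,2r)$ for $G_D(x,\cdot)$ and $G_D(a,\cdot)$ gives $G_D(x,y)\ge c\,G_D(x,y')G_D(a,y)/G_D(a,y')$. Here $G_D(a,y')\le Cr^{\alpha-d}$ since $|a-y'|\ge62r$. The balls $B(y',\kappa r)$ and $B(a,\kappa r)$ lie in $D$ and do not contain $x$, and $|a-y'|\le130r$. So $G_D(x,y')\ge c\,G_D(x,a)$ by Lemma~\ref{lem:H}(c).

\emph{Case $\rho<4r$.} Let $t=\rho/4<r$, $x'=A_t(x)$, $y'=A_t(y)$. Theorem~\ref{thm:BHP} in $B(x,2t)$ for $G_D(\cdot,y),G_D(\cdot,a)$, and then in $B(y,2t)$ for $G_D(x',\cdot),G_D(a,\cdot)$ (note $|x'-y|\ge3t$), gives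
\[
G_D(x,y)\ge c\,\frac{G_D(x,a)}{G_D(x',a)}\,G_D(x',y)\ge c\,\frac{G_D(x,a)}{G_D(x',a)}\cdot\frac{G_D(a,y)}{G_D(a,y')}\,G_D(x',y').
\]
As before $G_D(x',a)$ and $G_D(a,y')$ are at most $Cr^{\alpha-d}$. To bound $G_D(x',y')$ from below, choose $v$ with $|v-x'|=\kappa t/2$. The balls $B(v,\kappa t/4)$ and $B(y',\kappa t/4)$ lie in $D$ and do not contain $x'$ (note $|x'-y'|\ge2t$), and $|v-y'|\le7t$. So Lemma~\ref{lem:H}(c) and scaling give $G_D(x',y')\ge c\,G_D(x',v)\ge c\,G_{B(x',\kappa t)}(x',v)=ct^{\alpha-d}$. Altogether $G_D(x,y)\ge c\,t^{\alpha-d}r^{2(d-\alpha)}G_D(x,a)G_D(a,y)\ge c\,r^{d-\alpha}G_D(x,a)G_D(a,y)$.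
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
For $R=2^{-k}\ell$, $k\ge1$, cover $\{z\in D:R\le|z-x|\wedge|z-y|<2R\}$ by at most $C(d)$ balls $B(Q,r)$, $r=R/64$, centered in this set. Then $|Q-x|,|Q-y|\ge64r$ and $|Q-x|\wedge|Q-y|<128r$, so $a=A_r(Q)\in B(Q,r)$ satisfies the hypotheses of Lemma~\ref{lem:3G}. By Lemma~\ref{lem:carleson} for $G_D(x,\cdot)$ and Lemmas~\ref{lem:grad} and \ref{lem:3G}, the part of \eqref{eq:key} over one ball is at most
\[
C\,G_D(x,a)\cdot r^{d-\alpha}M(3r)\,G_D(a,y)\le C\,M(R)\,G_D(x,y).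
\]
The sets with $k\ge1$ exhaust $D$ up to a null set. Since $M$ is nondecreasing, $M(2^{-k}\ell)\le\frac1{\log2}\int_{2^{-k}\ell}^{2^{1-k}\ell}M(r)\frac{dr}r$, and summation gives \eqref{eq:key}.
\end{proof}

\subsection{A majorant for the perturbation series}

Put $K=C_KI(b)$ and take $\varepsilon_0$ so small that $I(b)\le\varepsilon_0$ implies $K\le\frac14$. Fix $0\le f\in C_c^\infty(D)$, let $u=G_Df$, and for $\varphi\ge0$
\[
S\varphi(z)=|b(z)|\int_D|\nabla_zG_D(z,y)|\,\varphi(y)\,dy ,\qquad z\in D.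
\]
By \eqref{eq:key}, $G_DS\varphi\le K\,G_D\varphi$. So $g=\sum_{n\ge0}S^nf$, which satisfies $g=f+Sg$, has the potential
\begin{equation}\label{eq:v}
v=G_Dg\le\frac1{1-K}\,u\le\frac43u .
\end{equation}
Formally $\mathcal L^bv\le-g+Sg=-f$ and $\mathcal L^b(2u-v)\ge-2f+g-Sg=-f$, which suggests $2u-v\le G_D^bf\le v$. To justify this with the martingale property we need local regularity of $v$ and $2u-v$. Throughout this subsection $I(b)\le\varepsilon_0$.

\begin{lemma}\label{lem:local}
If $\varepsilon_0$ is small enough (depending only on $d,\alpha,\kappa$), then the function $\int_D|\nabla_zG_D(z,y)|g(y)\,dy$ is bounded on compact subsets of $D$; consequently there $g\le C'(1+|b|)$, with $C'$ depending on the compact set and on $f$.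
\end{lemma}

\begin{proof}
Let $g_N=\sum_{n\le N}S^nf$ and $W_N(z)=\int|\nabla_zG_D(z,y)|g_N(y)dy$, $W_{-1}=0$, so that $g_N=f+|b|W_{N-1}$. By Lemma~\ref{lem:H}(b),
\begin{align*}
|\nabla_zG_D(z,y)|&\le C\delta_D(z)^{-1}G_D(z,y)&&\text{if }|z-y|\ge\tfrac12\delta_D(z),\\
|\nabla_zG_D(z,y)|&\le C|z-y|^{-1}G_D(z,y)\le C|z-y|^{\alpha-1-d}&&\text{if }|z-y|<\tfrac12\delta_D(z).
\end{align*}
The first region contributes to $W_N(z)$ at most $C\delta_D(z)^{-1}G_Dg_N(z)\le C\delta_D(z)^{-1}\|u\|_\infty$. In the second, $\delta_D(y)\ge\frac12\delta_D(z)$, so $g_N(y)\le\|f\|_\infty+2|b(y)|\delta_D(z)^{-1}\|\delta_DW_{N-1}\|_\infty$; also $\frac12\delta_D(z)\le\ell/2$. Therefore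
\[
\|\delta_DW_N\|_\infty\le C_f+2C\,M(\ell/2)\,\|\delta_DW_{N-1}\|_\infty,\qquad M(\ell/2)\le\frac1{\log2}\int_{\ell/2}^\ell M(r)\frac{dr}r\le2I(b),
\]
with $C_f$ depending on $f$ and $D$ but not on $N$. If $\varepsilon_0$ is small, the coefficient is at most $\frac12$, and induction from $W_{-1}=0$ gives $\|\delta_DW_N\|_\infty\le2C_f$ for all $N$. Let $N\to\infty$.
\end{proof}

\begin{lemma}\label{lem:C1}
Let $\tilde g$ be measurable with $|\tilde g|\le g$. Then $G_D\tilde g\in C^1(D)$ and $\nabla G_D\tilde g(z)=\int_D\nabla_zG_D(z,y)\tilde g(y)\,dy$. In particular $|b\cdot\nabla G_D\tilde g|\le Sg$.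
\end{lemma}

\begin{proof}
Let $\overline B(z_0,2s)\subset D$ and $O=B(z_0,2s)$. We verify the claim in $B(z_0,s)$, splitting $\tilde g=\tilde g1_{D\setminus O}+\tilde g1_O$.

For $y\in D\setminus O$ the function $G_D(\cdot,y)$ is harmonic in $O$, so by Lemma~\ref{lem:H}, $|\nabla_zG_D(z,y)|\le Cs^{-1}G_D(z,y)\le Cs^{-1}G_D(z_0,y)$ for $z\in B(z_0,s)$. As $\int G_D(z_0,y)g(y)dy=v(z_0)<\infty$, dominated convergence gives the claim for $\tilde g1_{D\setminus O}$.

For $y\in O$ write $G_D(z,y)=G(z,y)-k(z,y)$ with $k(z,y)=\mathbb E_zG(X_{\tau_D},y)$. For fixed $y$, $k(\cdot,y)$ is nonnegative, bounded by $C\delta_D(y)^{\alpha-d}$ and harmonic in $D$, so $|\nabla_zk(z,y)|\le Cs^{-1}k(z_0,y)\le Cs^{-1}G(z_0,y)$ for $z\in B(z_0,s)$. By Lemma~\ref{lem:local}, $\varphi:=\tilde g1_O$ satisfies $|\varphi|\le C'(1+|b|)1_O$. Hence $M_\varphi(\epsilon)\to0$ as $\epsilon\to0$, and $\int G(z_0,y)|\varphi(y)|dy<\infty$ because $|z_0-y|^{\alpha-d}\le2s|z_0-y|^{\alpha-1-d}$ in $O$. So $\int k(\cdot,y)\varphi(y)dy$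 is $C^1$ in $B(z_0,s)$ with differentiation under the integral. It remains to treat $G\varphi$. Let $\chi$ be a smooth cutoff, $\chi=1$ on $B(0,1)$, $\chi=0$ off $B(0,2)$, $0\le\chi\le1$, and $G^\epsilon(z)=c_{d,\alpha}|z|^{\alpha-d}(1-\chi(z/\epsilon))$. Then $G^\epsilon*\varphi\in C^1$, $G^\epsilon*\varphi\to G\varphi$ uniformly, and
\[
\Big|\nabla(G^\epsilon*\varphi)(z)-\int\nabla_zG(z,y)\varphi(y)\,dy\Big|\le C\int_{|z-y|\le2\epsilon}|z-y|^{\alpha-1-d}|\varphi(y)|\,dy\le C\,M_\varphi(2\epsilon)\to0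
\]
uniformly in $z$. So $G\varphi\in C^1$ with the stated gradient.
\end{proof}

\begin{lemma}\label{lem:limit}
Let $\tilde g$ be measurable with $|\tilde g|\le g$, $\tilde v=G_D\tilde g$, $x\in D_n$, $t>0$, and let $\tau_n$ be the exit time of $X^b$ from $D_n$. Then
\begin{equation}\label{eq:limit}
\lim_{k\to\infty}\mathbb E_x^b\big[(\tilde v*\eta_{1/k})(X^b_{t\wedge\tau_n})\big]=\tilde v(x)-\mathbb E_x^b\int_0^{t\wedge\tau_n}\big(\tilde g-b\cdot\nabla\tilde v\big)(X_s^b)\,ds .
\end{equation}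
\end{lemma}

\begin{proof}
Put $\varphi_k=\tilde v*\eta_{1/k}$. Since $G_D|\tilde g|\le v$ is bounded, Lemma~\ref{lem:mart} and \eqref{eq:moll} give, for $k>n$,
\[
\mathbb E_x^b\varphi_k(X^b_{t\wedge\tau_n})=\varphi_k(x)-\mathbb E_x^b\int_0^{t\wedge\tau_n}\big(\tilde g*\eta_{1/k}-b\cdot\nabla\varphi_k\big)(X_s^b)\,ds .
\]
As $k\to\infty$, $\varphi_k(x)\to\tilde v(x)$, $\nabla\varphi_k\to\nabla\tilde v$ uniformly on $D_n$ by Lemma~\ref{lem:C1}, and $\mathbb E_x^b\int_0^t|b(X_s^b)|ds<\infty$. It remains to show $\mathbb E_x^b\int_0^{t\wedge\tau_n}|\tilde g*\eta_{1/k}-\tilde g|(X_s^b)ds\to0$. By \eqref{eq:occ} the occupation density is at most $C_t|x-y|^{\alpha-d}$. For $k>2n$ only values of $\tilde g$ on $D_{2n}$ enter, where $|\tilde g|\le C'(1+|b|)$ by Lemma~\ref{lem:local}. Since $|z|^{\alpha-d}\le\epsilon|z|^{\alpha-1-d}$ for $|z|<\epsilon$, moving the translation in the convolution onto the center of the ball shows that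
\[
\int_{|x-y|<\epsilon}|x-y|^{\alpha-d}\big((|\tilde g|1_{D_{2n}})*\eta_{1/k}\big)(y)\,dy\le\sup_{x'}\int_{|x'-y|<\epsilon}|x'-y|^{\alpha-d}\,C'(1+|b(y)|)\,dy\le C\big(\epsilon^\alpha+\epsilon M(\epsilon)\big)
\]
uniformly in $k$, where here $C$ may depend on $C'$; the same bound holds without convolution. On $|x-y|\ge\epsilon$ the density is at most $C_t\epsilon^{\alpha-d}$ and $\tilde g*\eta_{1/k}\to\tilde g$ in $L^1(D_n)$. Let $k\to\infty$, then $\epsilon\to0$.
\end{proof}

\subsection{Conclusion}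

\begin{proof}[Proof of Theorem~\ref{thm:dini}]
\emph{Upper bound.} Apply \eqref{eq:limit} with $\tilde g=g$, $\tilde v=v$. The left side is nonnegative, and $g-b\cdot\nabla v\ge g-Sg=f$ by Lemma~\ref{lem:C1}. So $\mathbb E_x^b\int_0^{t\wedge\tau_n}f(X_s^b)ds\le v(x)$. Letting $n\to\infty$ (Lemma~\ref{lem:exit}) and $t\to\infty$, we get $G_D^bf\le v\le\frac43G_Df$ by \eqref{eq:v}. Since $0\le f\in C_c^\infty(D)$ is arbitrary and $\varepsilon_0$ does not depend on $f$, $G_D^b(x,y)\le\frac43G_D(x,y)$ for every $x$ and a.e.\ $y$. In particular $\mathbb E_x^b\tau_D\le\frac43\mathbb E_x\tau_D<\infty$.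

\emph{Lower bound.} Let every boundary point be regular for $D^c$. Put $g'=2f-g=f-Sg$. Then $|g'|\le f+Sg=g$. Let $v'=G_Dg'=2u-v\le2u$. By Lemma~\ref{lem:C1}, $g'-b\cdot\nabla v'\le f-Sg+Sg=f$. The function $u$ is continuous in $D$, vanishes off $D$, and tends to $0$ at $\partial D$ by Lemma~\ref{lem:regular}; this is where regularity is used. So $u$ is continuous on $\mathbb R^d$ with compact support, and $u*\eta_{1/k}\to u$ uniformly. As $v'*\eta_{1/k}\le2u*\eta_{1/k}$, \eqref{eq:limit} with $\tilde g=g'$ yields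
\[
v'(x)\le\mathbb E_x^b\int_0^{t\wedge\tau_n}f(X_s^b)\,ds+2\,\mathbb E_x^b\,u(X^b_{t\wedge\tau_n}).
\]
Let $n\to\infty$. By Lemma~\ref{lem:exit} and since $u=0$ off $D$, the last term tends to $2\,\mathbb E_x^b[u(X_t^b);t<\tau_D]$, and this tends to $0$ as $t\to\infty$ because $\tau_D<\infty$ a.s. Hence $G_D^bf\ge v'\ge\big(2-\frac1{1-K}\big)u\ge\frac23G_Df$ by \eqref{eq:v}. Since $f$ is arbitrary, $G_D^b(x,y)\ge\frac23G_D(x,y)$ for every $x$ and a.e.\ $y$.
\end{proof}

\begin{thebibliography}{9}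

\bibitem{BJ}
Bogdan, Jakubowski,
Comm. Math. Phys. \textbf{271} (2007).

\bibitem{BKK}
Bogdan, Kulczycki, Kwa\'snicki,
Probab. Theory Related Fields \textbf{140} (2008).

\bibitem{CKS}
Zhen-Qing Chen, Panki Kim, Renming Song,
\emph{Dirichlet heat kernel estimates for fractional Laplacian with gradient perturbation},
arXiv:1011.3273 (2010).

\bibitem{CKS2}
Chen, Kim, Song,
Ann. Probab. \textbf{40} (2012).

\end{thebibliography}

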